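\title{A finitely separable completely normal lattice that is not Cevian}

\begin{abstract}
A distributive lattice with zero is completely normal if it admits a deviation, that is, a binary operation $\smallsetminus$ with $x\le y\vee(x\smallsetminus y)$ and $(x\smallsetminus y)\wedge(y\smallsetminus x)=0$; it is Cevian if some deviation also satisfies $x\smallsetminus z\le(x\smallsetminus y)\vee(y\smallsetminus z)$. We show that a finitely separable completely normal lattice need not be Cevian. For every set $X$ we build a bounded, finitely separable, completely normal lattice $D_X$ from the tournaments on finite subsets of $X$, ordered by initial segments. For infinite $X$ it has $|X|$ elements, and it is Cevian if and only if $|X|\le\aleph_1$. The obstruction is a cyclic tournament on three vertices. We also show that $D_X$ is not a homomorphic image of a Cevian lattice when $|X|\ge\aleph_2$, that $D_{\omega_1}$ and $D_{\omega_2}$ are $\mathcal L_{\infty\omega_1}$-equivalent, and that for infinite $X$ no Cevian deviation on $D_X$ is invariant under the permutations of $X$.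
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Deviations}
A lattice $D$ is \emph{completely normal} if it is distributive, has a least element $0$, and for all $a,b\in D$ there are $x,y\in D$ such that
\[
a\vee b=a\vee y=x\vee b\qquad\text{and}\qquad x\wedge y=0 .
\]
Thus $x$ covers the part of $a$ that $b$ does not cover, $y$ covers the part of $b$ that $a$ does not cover, and the two covers are disjoint. Equivalently, the prime ideals of $D$ form a \emph{root system} under inclusion: the prime ideals that contain a given one form a chain.

A \emph{deviation} on a distributive lattice $D$ with $0$ is a binary operation $\smallsetminus$ on $D$ such that, for all $x,y\in D$,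
\begin{align}
x&\le y\vee(x\smallsetminus y),\label{eq:cover}\\
(x\smallsetminus y)&\wedge(y\smallsetminus x)=0.\label{eq:disjoint}
\end{align}
A deviation is a choice of disjoint covers for every pair, and $D$ is completely normal if and only if it has one. Indeed, if $D$ is completely normal, choose witnesses $x,y$ once for each unordered pair $\{a,b\}$ with $a\ne b$, and put $a\smallsetminus b=x$, $b\smallsetminus a=y$, $a\smallsetminus a=0$; conversely, a deviation gives the witnesses $x=a\wedge(a\smallsetminus b)$ and $y=b\wedge(b\smallsetminus a)$. A deviation is \emph{Cevian} if the choices are coherent on triples, in the sense of the triangle inequality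
\begin{equation}\label{eq:cevian}
x\smallsetminus z\le(x\smallsetminus y)\vee(y\smallsetminus z)\qquad(x,y,z\in D),
\end{equation}
and $D$ is \emph{Cevian} if it has a Cevian deviation. Throughout the paper $\smallsetminus$ denotes a deviation, and the difference of two sets is written $A-B$.

The first examples that come to mind are Cevian. In a Boolean algebra take $x\smallsetminus y=x\wedge\neg y$. In a chain with $0$ take $x\smallsetminus y=x$ if $x>y$ and $x\smallsetminus y=0$ otherwise. In the lattice of open subsets of a metric space $M$, attach to each open set $a$ the continuous function $g_a(p)=\min\{1,\mathrm{dist}(p,M-a)\}$ (with $g_M=1$), which is positive exactly on $a$, and put $a\smallsetminus b=\{p:g_a(p)>g_b(p)\}$. Then \eqref{eq:cover} and \eqref{eq:disjoint} hold pointwise, and \eqref{eq:cevian} holds because $g_a(p)\le g_b(p)\le g_c(p)$ implies $g_a(p)\le g_c(p)$.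

The last example shows what the triangle inequality measures. Let $D$ be a lattice of subsets of a set $\Omega$, with $0=\varnothing$, and let $\smallsetminus$ be a deviation on $D$. For a point $p\in\Omega$ write $a\succ_p b$ if $p\in a\smallsetminus b$, and read this as ``$a$ dominates $b$ at $p$''. Condition \eqref{eq:cover} says that $a\succ_p b$ whenever $p\in a-b$, and \eqref{eq:disjoint} says that $\succ_p$ is asymmetric. Condition \eqref{eq:cevian} says that $a\succ_p b$ implies $a\succ_p c$ or $c\succ_p b$, for every $c$. By asymmetry this excludes a cycle $a\succ_p b\succ_p c\succ_p a$. So a lattice in which every deviation produces such a cycle at some point is not Cevian.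

\subsection*{The question}
A lattice $D$ is \emph{finitely separable}, in the sense of Freese and Nation, if there is a map $\Phi$ that assigns to each $x\in D$ a finite subset $\Phi(x)\subseteq D$ such that, whenever $x\le y$ in $D$, there is $z\in\Phi(x)\cap\Phi(y)$ with $x\le z\le y$. Every countable lattice has this property: list it as $d_0,d_1,\dots$ and put $\Phi(d_n)=\{d_0,\dots,d_n\}$, so that $z$ can be taken to be whichever of $x,y$ comes first. In general, finite separability says that each inequality of $D$ is witnessed inside finite sets attached in advance to its two sides, whatever the cardinality of $D$. The following facts are known.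
\begin{itemize}
\item[(F1)] Every finitely separable completely normal lattice has a deviation that is isotone in the first variable and antitone in the second.
\item[(F2)] Every completely normal lattice with at most $\aleph_1$ elements is Cevian.
\item[(F3)] Not every completely normal lattice with $\aleph_2$ elements is Cevian.
\end{itemize}
By (F2) and (F3), coherence on triples meets a cardinality barrier at $\aleph_2$. By (F1), finite separability yields another kind of coherence, monotonicity, in every cardinality. One may guess that it also removes the barrier, and this is the question, which comes from the paper of Ploscica and Wehrung \cite{PW}: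
\begin{quote}
\emph{Is every finitely separable completely normal lattice Cevian?}
\end{quote}
The answer is no. Monotonicity relates $x\smallsetminus y$ to $x'\smallsetminus y'$ only when $x\le x'$ and $y'\le y$, that is, along the inequalities that $\Phi$ controls. The triangle inequality also constrains triples of pairwise incomparable elements, and the counterexample lives on such triples.

\subsection*{Results}
For a set $X$, Section~\ref{sec:construction} defines a lattice $D_X$ whose elements are sets of tournaments on finite subsets of $X$.

\begin{theorem}\label{thm:main}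
For every set $X$, the bounded distributive lattice $D_X$ is completely normal and finitely separable, and $|D_X|=|X|$ if $X$ is infinite. If $|X|\ge\aleph_2$, then $D_X$ is not Cevian.
\end{theorem}

Hence for every cardinal $\kappa\ge\aleph_2$ there is a bounded, finitely separable, completely normal lattice with exactly $\kappa$ elements that is not Cevian, and by (F2) the cardinality $\aleph_2$ is the smallest possible. The second theorem describes the failure more closely. The notions from $\ell$-groups and infinitary logic that it mentions are recalled in Sections~\ref{sec:images} and~\ref{sec:transport}; the group $\mathrm{Sym}(X)$ of permutations of $X$ acts on $D_X$ by relabeling the vertices of tournaments.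

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] For infinite $X$, the lattice $D_X$ is Cevian if and only if $|X|\le\aleph_1$. Hence an infinite cardinal $\kappa$ is the cardinality of a non-Cevian finitely separable completely normal lattice if and only if $\kappa\ge\aleph_2$, and no such lattice is finite.
\item[(2)] The lattice $D_X$ contains elements $x_i$ $(i\in X)$ such that, if $|X|\ge\aleph_2$, there is no family $(c_{ij})_{i\ne j}$ in $D_X$ with
\begin{equation}\label{eq:family}
x_i\le x_j\vee c_{ij},\qquad c_{ij}\wedge c_{ji}=0,\qquad c_{ij}\le c_{ik}\vee c_{kj}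
\end{equation}
for all distinct $i,j,k\in X$. If $X$ is infinite and $|X|\le\aleph_1$, there is such a family.
\item[(3)] If $|X|\ge\aleph_2$, then $D_X$ has a deviation that is isotone in the first variable and antitone in the second, but $D_X$ is not a homomorphic image of any Cevian lattice. In particular, it is not a homomorphic image of the lattice $\mathrm{Id}_c\,G$ of principal convex $\ell$-subgroups of any $\ell$-group $G$, Abelian or not.
\item[(4)] The lattices $D_{\omega_1}$ and $D_{\omega_2}$ are $\mathcal L_{\infty\omega_1}$-equivalent, $D_{\omega_1}$ is Cevian, and $D_{\omega_2}$ is not. So even among bounded finitely separable completely normal lattices, being Cevian is not expressible by any class of $\mathcal L_{\infty\omega_1}$-sentences.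
\item[(5)] For every infinite $X$ (even countable, where Cevian deviations exist), no Cevian deviation on $D_X$ is invariant under the natural action of $\mathrm{Sym}(X)$.
\end{enumerate}
\end{theorem}

We work in ZFC. The proof of Theorem~\ref{thm:main} is self-contained. Facts (F1) and (F2) enter only the proof of Theorem~\ref{thm:more}; fact (F3) is not used, and it follows from Theorem~\ref{thm:main}.

\section{The lattice of a set of indices}\label{sec:construction}

Fix a set $X$. We want a lattice of sets with elements $x_i$ $(i\in X)$ in which a cycle $x_i\succ_p x_j\succ_p x_k\succ_p x_i$ cannot be avoided. We therefore take as points the patterns of domination themselves: a point records a finite set of indices, namely those $i$ for which it lies in $x_i$, and for any two of them an arrow $i\to j$, meaning that $x_i$ is intended to dominate $x_j$ there.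

A \emph{tournament} on a set $V$ is an irreflexive relation $\to$ on $V$ such that for distinct $s,t\in V$ exactly one of $s\to t$, $t\to s$ holds. Let $\mathcal T=\mathcal T_X$ be the set of all tournaments $T=(V_T,\to_T)$ whose vertex set $V_T$ is a finite subset of $X$. The empty tournament $\varepsilon$ is allowed. For a finite set $F\subseteq X$, let $\mathcal P(F)=\{T\in\mathcal T:V_T\subseteq F\}$, a finite set, and for $T\in\mathcal T$ let $T|F\in\mathcal P(F)$ be the restriction of $T$ to $V_T\cap F$. Then
\begin{equation}\label{eq:restr}
(T|G)|F=T|F\ \text{ if }F\subseteq G,\qquad T|F=T\ \text{ if }T\in\mathcal P(F).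
\end{equation}

The elements of the lattice will be upsets for an order on $\mathcal T$, and the order is what makes a deviation obey the arrows. Suppose that $R\le T$, $i\in V_R$ and $j\in V_T-V_R$. Then $R\in x_i-x_j$, so $R\in x_i\smallsetminus x_j$ by \eqref{eq:cover}, and so $T\in x_i\smallsetminus x_j$: the element $x_i$ dominates $x_j$ at $T$. To agree with the arrows of $T$, every vertex of $R$ should point to every other vertex of $T$. Accordingly, we put $T\le T'$ if $T$ is an \emph{initial segment} of $T'$, that is,
\begin{itemize}
\item $V_T\subseteq V_{T'}$, and $\to_T$ is the restriction of $\to_{T'}$ to $V_T$;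
\item $s\to_{T'}t$ whenever $s\in V_T$ and $t\in V_{T'}-V_T$.
\end{itemize}

\begin{lemma}\label{lem:order}
\begin{enumerate}
\item[(a)] The relation $\le$ is a partial order on $\mathcal T$ with least element $\varepsilon$.
\item[(b)] If $T\le T'$, then $T|F\le T'|F$ for every finite $F\subseteq X$.
\item[(c)] \emph{(Tree property.)} If $R,R'\le T$, then $R\le R'$ or $R'\le R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Reflexivity and $\varepsilon\le T$ hold because the condition on arrows is then void. If $T\le T'\le T$, the two tournaments have the same vertices and the same arrows. Let $T\le T'\le T''$. Then $T$ is a restriction of $T''$. Let $s\in V_T$ and $t\in V_{T''}-V_T$. If $t\in V_{T'}$, then $s\to_{T'}t$, hence $s\to_{T''}t$. If $t\notin V_{T'}$, then $s\to_{T''}t$ because $s\in V_{T'}$ and $T'\le T''$.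

(b) The tournament $T|F$ is the restriction of $T'|F$ to $V_T\cap F$. If $s\in V_T\cap F$ and $t\in(V_{T'}\cap F)-(V_T\cap F)$, then $t\notin V_T$, so $s\to_{T'}t$.

(c) Suppose that there are $s\in V_R-V_{R'}$ and $t\in V_{R'}-V_R$. Then $s\to_Tt$ since $R\le T$, and $t\to_Ts$ since $R'\le T$, which is impossible in a tournament. So one vertex set contains the other, say $V_R\subseteq V_{R'}$. Both $R$ and $R'$ are restrictions of $T$, so $R$ is a restriction of $R'$. For $s\in V_R$ and $t\in V_{R'}-V_R$ we have $s\to_Tt$, hence $s\to_{R'}t$. Thus $R\le R'$.
\end{proof}

An \emph{upset} of a poset is a subset that contains, with each element, all larger elements. We do not take all upsets of $\mathcal T$, but only those that look at finitely many indices. A finite set $F\subseteq X$ \emph{supports} a set $A\subseteq\mathcal T$ if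
\[
T\in A\iff T|F\in A\qquad\text{for all }T\in\mathcal T .
\]
Let $D(F)$ be the set of upsets of $(\mathcal T,\le)$ supported by $F$, and let
\[
D_X=\bigcup\{D(F):F\subseteq X\text{ finite}\},\qquad x_i=\{T\in\mathcal T:i\in V_T\}\quad(i\in X).
\]

\begin{lemma}\label{lem:DF}
Let $F,G$ be finite subsets of $X$.
\begin{enumerate}
\item[(a)] $D(F)$ contains $\varnothing$ and $\mathcal T$ and is closed under $\cup$ and $\cap$.
\item[(b)] The map $A\mapsto A\cap\mathcal P(F)$ is an isomorphism from $D(F)$ onto the lattice of upsets of $\mathcal P(F)$, with inverse $U\mapsto\{T\in\mathcal T:T|F\in U\}$. In particular, $D(F)$ is finite.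
\item[(c)] If $F\subseteq G$, then $D(F)\subseteq D(G)$.
\item[(d)] $D_X$ is a distributive lattice under $\cup$ and $\cap$, with $0=\varnothing$ and $1=\mathcal T$. The elements $x_i$ lie in $D(\{i\})$ and are pairwise distinct, and $|D_X|=|X|$ if $X$ is infinite.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both conditions that define $D(F)$ pass to unions and intersections and hold for $\varnothing$ and $\mathcal T$.

(b) The map preserves $\cup$ and $\cap$ and sends upsets to upsets of $\mathcal P(F)$. It is injective, because $A=\{T:T|F\in A\cap\mathcal P(F)\}$ for $A\in D(F)$. If $U$ is an upset of $\mathcal P(F)$, then $\{T:T|F\in U\}$ is an upset by Lemma~\ref{lem:order}(b); by \eqref{eq:restr} it is supported by $F$ and meets $\mathcal P(F)$ in $U$.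

(c) For $A\in D(F)$ and $T\in\mathcal T$ we have $T\in A\Leftrightarrow T|F\in A\Leftrightarrow(T|G)|F\in A\Leftrightarrow T|G\in A$.

(d) By (c), any two elements of $D_X$ lie in a common $D(F)$, so (a) shows that $D_X$ is a sublattice of the powerset of $\mathcal T$ containing $\varnothing$ and $\mathcal T$. The set $x_i$ is an upset because vertex sets grow along $\le$, and $i\in V_T$ if and only if $i\in V_{T|\{i\}}$. For $j\neq i$, the tournament with the single vertex $i$ lies in $x_i-x_j$. If $X$ is infinite, it has $|X|$ finite subsets $F$, each $D(F)$ is finite, and the $x_i$ are $|X|$ distinct elements.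
\end{proof}

We call $A\cap\mathcal P(F)$ the \emph{trace} of $A\in D(F)$. By (b), an element of $D(F)$ may be defined by prescribing its trace; by (c), supports may always be enlarged.

\section{Two and three indices}\label{sec:small}

The obstruction is visible with three indices. Write $[i]$ for the tournament with the single vertex $i$, and $[i\to j]$ for the tournament on $\{i,j\}$ with $i\to j$. Then $[i]\le[i\to j]$, while $[j]\not\le[i\to j]$.

\begin{lemma}\label{lem:forced}
Let $i\ne j$ in $X$ and let $c\in D_X$ satisfy $x_i\le x_j\vee c$. Then $[i]\in c$ and $[i\to j]\in c$.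
\end{lemma}

\begin{proof}
Since $[i]\in x_i-x_j$, we have $[i]\in c$, and $c$ is an upset.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node (e) at (0,0) {$\varepsilon$};
\node (i) at (-1.5,1) {$[i]$};
\node (j) at (1.5,1) {$[j]$};
\node (ij) at (-1.5,2.1) {$[i\to j]$};
\node (ji) at (1.5,2.1) {$[j\to i]$};
\draw (e)--(i); \draw (i)--(ij);
\draw (e)--(j); \draw (j)--(ji);
\draw[dashed,rounded corners] (-2.3,0.65) rectangle (-0.7,2.45);
\draw[dashed,rounded corners] (0.7,0.65) rectangle (2.3,2.45);
\node at (-2.8,1.55) {$e_{ij}$};
\node at (2.8,1.55) {$e_{ji}$};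
\end{tikzpicture}
\caption{The five tournaments with vertices in $\{i,j\}$, ordered by initial segments. The upset $x_i$ consists of the tournaments that have $i$ as a vertex, here $[i]$, $[i\to j]$, $[j\to i]$. The two dashed branches form the only pair of disjoint upsets of this tree that cover $x_i-x_j=\{[i]\}$ and $x_j-x_i=\{[j]\}$.}
\label{fig:tree}
\end{figure}

\emph{Two indices.} The poset $\mathcal P(\{i,j\})$ is the tree of Figure~\ref{fig:tree}. Let $c,c'\in D(\{i,j\})$ satisfy $x_i\le x_j\vee c$, $x_j\le x_i\vee c'$ and $c\wedge c'=0$. By Lemma~\ref{lem:forced}, $c$ contains $[i]$ and $[i\to j]$, and $c'$ contains $[j]$ and $[j\to i]$. Neither contains $\varepsilon$, since an upset containing $\varepsilon$ is everything. By disjointness the traces of $c$ and $c'$ are exactly the two branches, so $c=e_{ij}$ and $c'=e_{ji}$, where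
\[
e_{ij}=\{T\in\mathcal T:\ i\in V_T,\text{ and }j\notin V_T\text{ or }i\to_Tj\}.
\]
A deviation between $x_i$ and $x_j$ that looks only at $i$ and $j$ has no choice: it follows the arrow.

\emph{Three indices.} Let $i,j,k$ be distinct. We determine where $e_{ij}\le e_{ik}\vee e_{kj}$ fails. Let $T\in e_{ij}-(e_{ik}\cup e_{kj})$. Then $i\in V_T$; as $T\notin e_{ik}$, we get $k\in V_T$ and $k\to_Ti$; as $T\notin e_{kj}$, we get $j\in V_T$ and $j\to_Tk$; as $T\in e_{ij}$, we get $i\to_Tj$. Conversely, these conditions put $T$ in the difference. Hence
\[
e_{ij}-(e_{ik}\cup e_{kj})=\{T\in\mathcal T:T|\{i,j,k\}=C_{ijk}\},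
\]
where $C_{ijk}$ is the cyclic tournament $i\to j\to k\to i$. So the triangle inequality fails for the elements $e_{pq}$, and it fails only at cycles. This is why the points are tournaments: at a linearly ordered point, as in the metric example of Section~\ref{sec:intro}, the elements $e_{pq}$ satisfy the triangle inequality.

\emph{The escape, and its price.} Each vertex of $C_{ijk}$ has one outgoing and one incoming arrow. An initial segment with one vertex would need two outgoing arrows at that vertex, and one with two vertices would need two incoming arrows at the third. So the only initial segments of $C_{ijk}$ are $\varepsilon$ and $C_{ijk}$, and the order alone does not force $C_{ijk}$ into $x_i\smallsetminus x_j$. The cycle lies in $e_{ij}$ because $e_{ij}$ does not see $k$ and cannot tell $C_{ijk}$ from $[i\to j]$. A deviation that sees $k$ can leave the cycle out (Remark~\ref{rem:localcevian}). The price is that for each triple of indices one of the three pairs must have the third index in its support. Supports are finite, and Section~\ref{sec:free} shows that this cannot be arranged for $\aleph_2$ indices.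

\section{Complete normality}\label{sec:normal}

Let $A,B\in D(F)$. The smallest element of $D(F)$ that covers $A-B$ is the one whose trace is the upset of $\mathcal P(F)$ generated by the trace of $A-B$:
\[
A\smallsetminus_FB=\{T\in\mathcal T:\ \text{there is }R\in\mathcal P(F)\text{ with }R\le T|F\text{ and }R\in A-B\}.
\]
It lies in $D(F)$ by Lemma~\ref{lem:DF}(b). The tree property makes the two smallest covers disjoint.

\begin{proposition}\label{prop:normal}
For $A,B\in D(F)$ we have
\[
A\smallsetminus_FB\ \subseteq\ A\ \subseteq\ B\cup(A\smallsetminus_FB),\qquad(A\smallsetminus_FB)\cap(B\smallsetminus_FA)=\varnothing .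
\]
Consequently $D_X$ is completely normal.
\end{proposition}

\begin{proof}
If $T\in A\smallsetminus_FB$ with witness $R$, then $R\in A$ and $R\le T|F$, so $T|F\in A$ and $T\in A$. If $T\in A-B$, then $T|F\in A-B$, because $F$ supports both $A$ and $B$; so $R=T|F$ witnesses $T\in A\smallsetminus_FB$.

Suppose that $T$ lies in both $A\smallsetminus_FB$ and $B\smallsetminus_FA$, with witnesses $R\in A-B$ and $R'\in B-A$. Both are initial segments of $T|F$, so they are comparable by Lemma~\ref{lem:order}(c). If $R\le R'$, then $R'\in A$; if $R'\le R$, then $R\in B$. Both are contradictions.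

Given $A,B\in D_X$, choose $F$ with $A,B\in D(F)$ and put $A'=A\smallsetminus_FB$, $B'=B\smallsetminus_FA$. From $A'\subseteq A\subseteq B\cup A'$ we get $A'\cup B=A\cup B$; symmetrically $A\cup B'=A\cup B$; and $A'\cap B'=\varnothing$.
\end{proof}

The tree property cannot be dispensed with. In the lattice of upsets of a poset, let $r,r'$ be incomparable elements below a common $t$, and let $a,b$ be the upsets generated by $r$ and $r'$. Any witnesses $x,y$ for $a,b$ satisfy $r\in x$ and $r'\in y$, so $t\in x\cap y$.

\begin{remark}\label{rem:localcevian}
For fixed $F$, the operation $\smallsetminus_F$ is a Cevian deviation on $D(F)$: a witness $R\in A-C$ lies in $A-B$ or in $B-C$. These deviations do not fit together as $F$ grows. For instance, $x_i\smallsetminus_{\{i,j\}}x_j=e_{ij}$ contains $C_{ijk}$, whereas $x_i\smallsetminus_{\{i,j,k\}}x_j$ does not, since neither $\varepsilon$ nor $C_{ijk}$ lies in $x_i-x_j$.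
\end{remark}

\section{Amalgamation and finite separability}\label{sec:separable}

The natural candidate for $\Phi(A)$ is $D(F)$ for a support $F$ of $A$. It works if, whenever $A\subseteq B$ with $A\in D(F)$ and $B\in D(G)$, some element of $D(F\cap G)$ lies between $A$ and $B$. The difficulty is that a point $R\in A$ with vertices in $F$ and a point $Q$ with vertices in $G$ are, at first, related only through their restrictions to $F\cap G$. To carry membership from $R\in A$ to $Q\in B$ we need one tournament that $A$ sees as lying above $R$ and that $B$ sees as $Q$. Tournaments have no transitivity to respect, so the missing arrows can be chosen freely.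

\begin{lemma}[Amalgamation]\label{lem:amalgam}
Let $F,G\subseteq X$ be finite and $H=F\cap G$. Let $R\in\mathcal P(F)$ and $Q\in\mathcal P(G)$ satisfy $R|H\le Q|H$. Then there is $W\in\mathcal T$ with $R\le W|F$ and $W|G=Q$.
\end{lemma}

\begin{proof}
From $R|H\le Q|H$ we get $V_R\cap H\subseteq V_Q$. Since $V_R\subseteq F$ and $V_Q\subseteq G$, we have $V_R\cap V_Q\subseteq H$ and $V_R\cap G=V_R\cap H$. Therefore
\[
V_R\cap V_Q=V_R\cap H=V_R\cap G .
\]
On this set $R$ and $Q$ induce the same tournament, because $R|H$ is a restriction of $Q|H$. Two distinct elements of $V_R\cup V_Q$ lie both in $V_R$, or both in $V_Q$, or one in $V_R-V_Q$ and the other in $V_Q-V_R$. So there is a tournament $W$ on $V_R\cup V_Q$ that extends $R$ and $Q$ and has $s\to_Wt$ for all $s\in V_R-V_Q$ and $t\in V_Q-V_R$.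

We have $V_W\cap G=(V_R\cap G)\cup V_Q=V_Q$, so $W|G=Q$. We have $V_W\cap F=V_R\cup(V_Q\cap H)$, and $R$ is a restriction of $W|F$. Let $s\in V_R$ and $t\in(V_Q\cap H)-V_R$; we need $s\to_Wt$. If $s\notin V_Q$, this is the choice of $W$. If $s\in V_Q$, then $s\in V_R\cap H=V_{R|H}$ and $t\in V_{Q|H}-V_{R|H}$, so $s\to_Qt$ by the hypothesis $R|H\le Q|H$, and $W$ extends $Q$. Thus $R\le W|F$.
\end{proof}

One cannot ask for $R\le W$. For $F=\{h\}$, $G=\{h,j\}$, $R=[h]$ and $Q=[j\to h]$, the relations $R\le W$ and $W|G=Q$ would give $[h]\le[j\to h]$ by Lemma~\ref{lem:order}(b). The weaker conclusion $R\le W|F$ suffices because $F$ supports $A$.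

\begin{lemma}[Interpolation]\label{lem:interp}
If $A\in D(F)$, $B\in D(G)$ and $A\subseteq B$, then there is $C\in D(F\cap G)$ with $A\subseteq C\subseteq B$.
\end{lemma}

\begin{proof}
Put $H=F\cap G$. An element of $D(H)$ that contains $A$ must contain $R|H$ for every $R\in A\cap\mathcal P(F)$. So we let $C\in D(H)$ be the element whose trace is generated by these restrictions:
\[
C=\{T\in\mathcal T:\ \text{there is }R\in A\cap\mathcal P(F)\text{ with }R|H\le T|H\}.
\]
If $T\in A$, then $R=T|F$ lies in $A\cap\mathcal P(F)$ and $R|H=T|H$ by \eqref{eq:restr}; so $A\subseteq C$.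

Let $T\in C$ with witness $R$, and put $Q=T|G$. Then $R|H\le T|H=Q|H$, and Lemma~\ref{lem:amalgam} gives $W$ with $R\le W|F$ and $W|G=Q$. Now $W|F\in A$ because $A$ is an upset containing $R$; $W\in A$ because $F$ supports $A$; $W\in B$ because $A\subseteq B$; and $T|G=W|G\in B$, hence $T\in B$, because $G$ supports $B$.
\end{proof}

\begin{corollary}\label{cor:cap}
$D(F)\cap D(G)=D(F\cap G)$ for all finite $F,G\subseteq X$.
\end{corollary}

\begin{proof}
One inclusion is Lemma~\ref{lem:DF}(c); for the other, take $A=B$ in Lemma~\ref{lem:interp}.
\end{proof}

\begin{proposition}\label{prop:separable}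
$D_X$ is finitely separable.
\end{proposition}

\begin{proof}
For each $A\in D_X$ choose a finite $F_A\subseteq X$ with $A\in D(F_A)$, and put $\Phi(A)=D(F_A)$, a finite set. If $A\subseteq B$, Lemma~\ref{lem:interp} gives $C\in D(F_A\cap F_B)\subseteq\Phi(A)\cap\Phi(B)$ with $A\subseteq C\subseteq B$.
\end{proof}

\section{Free triples and the failure of the triangle inequality}\label{sec:free}

In Section~\ref{sec:small} the supports were the pairs themselves. The argument survives for arbitrary supports, provided that each of them misses the third index.

\begin{lemma}[Cycle lemma]\label{lem:key}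
Let $i,j,k\in X$ be distinct. For $p\ne q$ in $\{i,j,k\}$ let $c_{pq}\in D_X$ satisfy $x_p\le x_q\vee c_{pq}$ and $c_{pq}\wedge c_{qp}=0$, and let $F_{pq}=F_{qp}\supseteq\{p,q\}$ be a finite set with $c_{pq},c_{qp}\in D(F_{pq})$. If
\begin{equation}\label{eq:free}
k\notin F_{ij},\qquad i\notin F_{jk},\qquad j\notin F_{ik},
\end{equation}
then $c_{ij}\not\le c_{ik}\vee c_{kj}$.
\end{lemma}

\begin{proof}
Let $T=C_{ijk}$ be the cycle $i\to j\to k\to i$. By \eqref{eq:free} and $F_{pq}\supseteq\{p,q\}$,
\[
T|F_{ij}=[i\to j],\qquad T|F_{jk}=[j\to k],\qquad T|F_{ik}=[k\to i].
\]
By Lemma~\ref{lem:forced} these tournaments lie in $c_{ij}$, $c_{jk}$, $c_{ki}$, respectively. These elements are supported by $F_{ij}$, $F_{jk}$, $F_{ik}$, so $T\in c_{ij}\cap c_{jk}\cap c_{ki}$. Since $c_{jk}\cap c_{kj}=\varnothing$ and $c_{ki}\cap c_{ik}=\varnothing$, it follows that $T\in c_{ij}-(c_{ik}\cup c_{kj})$.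
\end{proof}

It remains to find a triple that satisfies \eqref{eq:free}. This is a case of Kuratowski's free set theorem, and the only place where the cardinality of $X$ matters. The three indices are chosen from sets of sizes $\aleph_2$, $\aleph_1$, $\aleph_0$ in turn, each outside a smaller set of forbidden values.

\begin{lemma}[Free triples]\label{lem:free}
Let $|X|\ge\aleph_2$, and let $F_{ij}=F_{ji}$ be a finite subset of $X$ for all distinct $i,j\in X$. Then there are distinct $i,j,k\in X$ that satisfy \eqref{eq:free}.
\end{lemma}

\begin{proof}
Fix $Z\subseteq Y\subseteq X$ with $|Z|=\aleph_0$ and $|Y|=\aleph_1$. The union of $Y$ and all $F_{ij}$ with $i\ne j$ in $Y$ has cardinality $\aleph_1$; choose $k\in X$ outside it. The set $Z\cup\bigcup_{i\in Z}F_{ik}$ is countable; choose $j\in Y$ outside it. The set $F_{jk}$ is finite; choose $i\in Z-F_{jk}$. The three indices are distinct, as $i\in Z$, $j\in Y-Z$ and $k\notin Y$. Finally $k\notin F_{ij}$ because $i,j\in Y$; $j\notin F_{ik}$ because $i\in Z$; and $i\notin F_{jk}$ by the last choice.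
\end{proof}

\begin{remark}
The lemma fails for $X=\omega_1$. Choose injections $h_\beta:\beta\to\omega$ for $\beta<\omega_1$, and for $\alpha<\beta$ let $F_{\alpha\beta}=\{\alpha,\beta\}\cup\{\gamma<\beta:h_\beta(\gamma)\le h_\beta(\alpha)\}$. In any triple, call the largest element $\beta$ and name the other two so that $h_\beta(\gamma)<h_\beta(\alpha)$; then $\gamma\in F_{\alpha\beta}$.
\end{remark}

\begin{proposition}\label{prop:nofamily}
If $|X|\ge\aleph_2$, then no family $(c_{ij})_{i\ne j}$ in $D_X$ satisfies \eqref{eq:family}.
\end{proposition}

\begin{proof}
Suppose that $(c_{ij})_{i\neq j}$ is such a family. For each pair $\{i,j\}$ choose, by Lemma~\ref{lem:DF}(c), a finite set $F_{ij}=F_{ji}\supseteq\{i,j\}$ with $c_{ij},c_{ji}\in D(F_{ij})$. For the triple $i,j,k$ given by Lemma~\ref{lem:free}, Lemma~\ref{lem:key} contradicts the last condition in \eqref{eq:family}.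
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first sentence is Lemma~\ref{lem:DF}(d) together with Propositions~\ref{prop:normal} and~\ref{prop:separable}. If $\smallsetminus$ is a Cevian deviation on $D_X$, then $c_{ij}=x_i\smallsetminus x_j$ satisfies \eqref{eq:family} by \eqref{eq:cover}, \eqref{eq:disjoint} and \eqref{eq:cevian}. By Proposition~\ref{prop:nofamily} this is impossible when $|X|\ge\aleph_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1) and (2)]
Let $X$ be infinite with $|X|\le\aleph_1$. Then $D_X$ is completely normal with at most $\aleph_1$ elements, so it has a Cevian deviation by (F2), and $c_{ij}=x_i\smallsetminus x_j$ satisfies \eqref{eq:family}. With Theorem~\ref{thm:main} and Proposition~\ref{prop:nofamily}, this proves (2) and the first sentence of (1). For the second sentence, $D_\kappa$ is an example of cardinality $\kappa$ when $\kappa\ge\aleph_2$, and (F2) excludes every example, finite or infinite, with at most $\aleph_1$ elements.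
\end{proof}

\section{Homomorphic images and lattice-ordered groups}\label{sec:images}

\begin{lemma}\label{lem:image}
A homomorphic image of a Cevian lattice is Cevian.
\end{lemma}

\begin{proof}
Let $\smallsetminus$ be a Cevian deviation on $L$ and let $f:L\to D$ be a surjective lattice homomorphism. Then $D$ is distributive, and $f(0)$ is its least element. Choose a map $\sigma:D\to L$ with $f\circ\sigma=\mathrm{id}_D$ and put $x\smallsetminus'y=f(\sigma(x)\smallsetminus\sigma(y))$. Write \eqref{eq:cover}, \eqref{eq:disjoint} and \eqref{eq:cevian} for $\sigma(x),\sigma(y),\sigma(z)$ in $L$ and apply $f$, which preserves $\vee$, $\wedge$, $0$ and $\le$. The result is the same three conditions for $x,y,z$ and $\smallsetminus'$.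
\end{proof}

An \emph{$\ell$-group} is a group $G$, written additively but not assumed Abelian, with a lattice order such that $x\le y$ implies $a+x+b\le a+y+b$. Put $x^+=x\vee0$ and $|x|=x\vee(-x)$. A \emph{convex $\ell$-subgroup} is a subgroup that is also a sublattice and contains every element lying between two of its elements. Let $\langle x\rangle$ be the smallest convex $\ell$-subgroup containing $x$, and let $\mathrm{Id}_c\,G$ be the set of all $\langle x\rangle$, ordered by inclusion. We use the following textbook facts.
\begin{itemize}
\item[(L1)] $|x|\ge0$ and $\langle x\rangle=\langle|x|\rangle$; and $0\le u\le v$ implies $\langle u\rangle\subseteq\langle v\rangle$.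
\item[(L2)] $\mathrm{Id}_c\,G$ is a distributive lattice with least element $\langle0\rangle$, in which $\langle u\rangle\vee\langle v\rangle=\langle u+v\rangle$ and $\langle u\rangle\wedge\langle v\rangle=\langle u\rangle\cap\langle v\rangle=\langle u\wedge v\rangle$ for $u,v\ge0$.
\item[(L3)] $u^+\wedge(-u)^+=0$ for all $u\in G$.
\end{itemize}
The deviation of the metric example was the set where $(g_a-g_b)^+$ is positive. The same formula works here.

\begin{lemma}\label{lem:lgroup}
For every $\ell$-group $G$, the lattice $\mathrm{Id}_c\,G$ is Cevian.
\end{lemma}

\begin{proof}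
By (L1), choose for each $a\in\mathrm{Id}_c\,G$ an element $g_a\ge0$ with $a=\langle g_a\rangle$, and put $a\smallsetminus b=\langle(g_a-g_b)^+\rangle$, where $g-h$ means $g+(-h)$.

From $0\le g_a=(g_a-g_b)+g_b\le(g_a-g_b)^++g_b$ we get $a\le(a\smallsetminus b)\vee b$ by (L1) and (L2). For $u=g_a-g_b$ we have $-u=g_b-g_a$, also in a non-Abelian group, so (L2) and (L3) give $(a\smallsetminus b)\wedge(b\smallsetminus a)=\langle u^+\wedge(-u)^+\rangle=\langle0\rangle$. Finally,
\[
g_a-g_c=(g_a-g_b)+(g_b-g_c)\le(g_a-g_b)^++(g_b-g_c)^+ ,
\]
and the right-hand side is $\ge0$, so it is also an upper bound of $(g_a-g_c)^+$. By (L1) and (L2), $a\smallsetminus c\le(a\smallsetminus b)\vee(b\smallsetminus c)$.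
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
The deviation exists by (F1) and Theorem~\ref{thm:main}. Since $D_X$ is not Cevian, Lemma~\ref{lem:image} shows that it is not a homomorphic image of a Cevian lattice, and by Lemma~\ref{lem:lgroup} this applies to every $\mathrm{Id}_c\,G$.
\end{proof}

\section{Relabeling the indices}\label{sec:transport}

The construction of $D_X$ uses nothing about $X$ but equality, so bijections between sets of indices induce isomorphisms between sublattices. Parts (4) and (5) of Theorem~\ref{thm:more} both rest on this. Since two index sets are now in play, we write $D_X(F)$ for $D(F)$, and for any $Y\subseteq X$ we let $D_X(Y)$ be the union of the $D_X(F)$ over finite $F\subseteq Y$. This is a sublattice of $D_X$ containing $0$ and $1$, and the notation is consistent for finite $Y$ by Lemma~\ref{lem:DF}(c).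

Let $Y\subseteq X$, $Z\subseteq X'$, and let $f:Y\to Z$ be a bijection. A tournament $S$ on a finite subset of $Y$ is carried to the tournament $f(S)$ on $f(V_S)$ with $f(s)\to f(t)$ if and only if $s\to_St$, and likewise for $f^{-1}$. Relabeling preserves $\le$ and commutes with restriction. A point of $\mathcal T_{X'}$ may have vertices outside $Z$, so we restrict before relabeling: for $A\in D_X(F)$ with $F\subseteq Y$ finite, put
\[
f_*(A)=\{T\in\mathcal T_{X'}:\ f^{-1}(T|f(F))\in A\}.
\]

\begin{lemma}\label{lem:transport}
The set $f_*(A)$ does not depend on the choice of $F$. The map $f_*$ is an isomorphism of bounded lattices from $D_X(Y)$ onto $D_{X'}(Z)$ with inverse $(f^{-1})_*$, and $f_*(D_X(F))=D_{X'}(f(F))$ for finite $F\subseteq Y$. If a bijection $f'$ extends $f$, then $f'_*$ extends $f_*$.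
\end{lemma}

\begin{proof}
Let $A\in D_X(F)$ and $F\subseteq G\subseteq Y$ with $G$ finite. Then $f^{-1}(T|f(G))|F=f^{-1}(T|f(F))$, and $F$ supports $A$, so $f^{-1}(T|f(G))\in A$ if and only if $f^{-1}(T|f(F))\in A$. Thus $F$ and $G$ define the same set, and any two supports of $A$ inside $Y$ can be compared with their union.

The set $f(A\cap\mathcal P(F))$ is an upset of $\mathcal P(f(F))$, and $f_*(A)$ is the element of $D_{X'}(f(F))$ with this trace, by Lemma~\ref{lem:DF}(b). So on traces $f_*$ is the relabeling $U\mapsto f(U)$. Hence $f_*$ maps $D_X(F)$ isomorphically onto $D_{X'}(f(F))$, and $(f^{-1})_*$ inverts it. Any two elements of $D_X(Y)$ lie in a common $D_X(F)$, so $f_*$ is an isomorphism from $D_X(Y)$ onto $D_{X'}(Z)$. If $f'$ extends $f$ and $A\in D_X(Y)$, then $f'_*(A)$ and $f_*(A)$ can be computed with the same $F\subseteq Y$.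
\end{proof}

\subsection*{Infinitary equivalence}
The formulas of $\mathcal L_{\infty\omega_1}$, in the language of bounded lattices, are built from equations between lattice terms by negation, conjunction of arbitrary sets of formulas, and existential quantification over countable sets of variables. Two lattices are \emph{$\mathcal L_{\infty\omega_1}$-equivalent} if they satisfy the same sentences. We use one direction of Karp's theorem. Let $\mathcal I$ be a nonempty set of isomorphisms from bounded sublattices of $D$ onto bounded sublattices of $D'$ such that, for every $p\in\mathcal I$ and all countable $E\subseteq D$ and $E'\subseteq D'$, some member of $\mathcal I$ extends $p$ and has $E$ in its domain, and some member of $\mathcal I$ extends $p$ and has $E'$ in its range. Then $D$ and $D'$ are $\mathcal L_{\infty\omega_1}$-equivalent. The proof is an induction on formulas $\varphi$ with countably many free variables, which include all subformulas of sentences: for all $p\in\mathcal I$ and all $\bar a$ in the domain of $p$, $D\models\varphi(\bar a)$ if and only if $D'\models\varphi(p\bar a)$. At a quantifier, one extends $p$ to the countably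 many witnesses.

\begin{proof}[Proof of Theorem~\ref{thm:more}(4)]
Let $X=\omega_1$ and $X'=\omega_2$. Let $\mathcal I$ be the set of all $f_*$, where $f$ is a bijection from a countable set $Y\subseteq X$ onto a countable set $Z\subseteq X'$. It is nonempty, since $f=\varnothing$ is allowed. Let $f_*\in\mathcal I$ and let $E\subseteq D_X$ be countable. Adding to $Y$ a finite support for each element of $E$ gives a countable $Y'\supseteq Y$ with $E\subseteq D_X(Y')$. As $X'-Z$ is uncountable, $f$ extends to a bijection $f'$ from $Y'$ onto a countable subset of $X'$. By Lemma~\ref{lem:transport}, $f'_*\in\mathcal I$ extends $f_*$ and is defined on $E$. For a countable $E'\subseteq D_{X'}$, apply the same argument to $f^{-1}$, using that $X-Y$ is uncountable. By Karp's theorem, $D_{\omega_1}$ and $D_{\omega_2}$ are $\mathcal L_{\infty\omega_1}$-equivalent. By part (1), $D_{\omega_1}$ is Cevian and $D_{\omega_2}$ is not. Both are bounded, finitely separable and completely normal, and a class of sentences that holds in $D_{\omega_1}$ holds in $D_{\omega_2}$; so no class of sentences characterizes the Cevian lattices among these.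
\end{proof}

\subsection*{Invariant deviations}
Let $\sigma\in\mathrm{Sym}(X)$. For $A\in D_X(F)$ we have $\sigma^{-1}(T|\sigma(F))=\sigma^{-1}(T)|F$, so $T\in\sigma_*(A)$ if and only if $\sigma^{-1}(T)\in A$. Thus $\sigma_*(A)=\{\sigma(T):T\in A\}$. It follows that $\sigma\mapsto\sigma_*$ is an action of $\mathrm{Sym}(X)$ on $D_X$ by automorphisms, with $\sigma_*(x_i)=x_{\sigma(i)}$. A deviation is \emph{invariant} if $\sigma_*(A\smallsetminus B)=\sigma_*(A)\smallsetminus\sigma_*(B)$ for all $\sigma$, $A$, $B$. Invariance takes over the role of the free triple: it shrinks every support to the pair itself.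

\begin{proof}[Proof of Theorem~\ref{thm:more}(5)]
Let $\smallsetminus$ be an invariant deviation on $D_X$, with $X$ infinite. Let $i\ne j$, put $c_{ij}=x_i\smallsetminus x_j$, and choose a finite $F\supseteq\{i,j\}$ with $c_{ij}\in D_X(F)$. As $X$ is infinite, there is a set $F'\subseteq X-F$ with as many elements as $F-\{i,j\}$. Let $\sigma$ interchange $F-\{i,j\}$ with $F'$ and fix all other indices. Then $\sigma$ fixes $i$ and $j$, and $F\cap\sigma(F)=\{i,j\}$. By invariance, Lemma~\ref{lem:transport} and Corollary~\ref{cor:cap},
\[
c_{ij}=\sigma_*(c_{ij})\in D_X(F)\cap D_X(\sigma(F))=D_X(\{i,j\}).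
\]
This holds for all ordered pairs. So for any distinct $i,j,k$, Lemma~\ref{lem:key} applies with $F_{pq}=\{p,q\}$ and gives $c_{ij}\not\le c_{ik}\vee c_{kj}$. Hence $\smallsetminus$ is not Cevian. For countably infinite $X$, Cevian deviations exist by part (1).
\end{proof}

\begin{remark}
Invariant deviations do exist, so it is the triangle inequality that fails in (5). By Corollary~\ref{cor:cap}, each $A\in D_X$ has a smallest support $F_A$, and $F_{\sigma_*(A)}=\sigma(F_A)$ by Lemma~\ref{lem:transport}. The operation $A\smallsetminus B=A\smallsetminus_{F_A\cup F_B}B$ is a deviation by Proposition~\ref{prop:normal}, and it is invariant because relabeling preserves $\le$ and commutes with restriction.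
\end{remark}

\begin{thebibliography}{9}

\bibitem{PW}
Miroslav Ploscica and Friedrich Wehrung,
\emph{Monotone-Cevian and finitely separable lattices},
arXiv:2310.07733 (2023).

\end{thebibliography}
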